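
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The homology of the $B_\infty$-operad}


\begin{abstract}
A $B_\infty$-structure on $V$ is a differential graded bialgebra structure on the tensor coalgebra of $V[1]$. We prove that the homology of the operad governing these structures is the Gerstenhaber operad $e_2$. This answers affirmatively a question posed by Voronov. The proof works over every commutative ring. It rests on the fact that the bialgebra attached to a free $B_\infty$-algebra, which is cofree as a coalgebra by definition, is also free as an algebra; its differential then cancels all generators but the obvious ones. As a consequence, Tamarkin's morphism $B_\infty\to e_2$ is a quasi-isomorphism.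
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $k$ be a commutative ring; operads and complexes are graded homologically, so differentials have degree $-1$. For a graded $k$-module $V$ let $V[1]=sV$ be its suspension, where $s$ raises degree by $1$, and let $T^c(V[1])=\bigoplus_{n\ge0}V[1]^{\otimes n}$ be the tensor coalgebra with the deconcatenation coproduct. A \emph{$B_\infty$-algebra} structure on $V$ (Getzler--Jones) is a structure of differential graded bialgebra on $T^c(V[1])$, with the given coproduct and with unit $1\in V[1]^{\otimes0}$. Since $T^c(V[1])$ is cofree, such a structure is given by its components: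
\begin{itemize}
\item a coderivation differential, with components $m_n:V^{\otimes n}\to V$, $n\ge1$, of degree $n-2$, which form an $A_\infty$-structure;
\item a product that is a coalgebra morphism, with components $m_{p,q}:V^{\otimes p}\otimes V^{\otimes q}\to V$, $p,q\ge0$, of degree $p+q-1$, where $m_{1,0}=m_{0,1}=\mathrm{id}$ and $m_{p,0}=m_{0,q}=0$ otherwise.
\end{itemize}
The product must be associative and unital, and the differential must be a derivation of it. The \emph{$B_\infty$-operad} is the differential graded operad whose algebras are the $B_\infty$-algebras. As a graded operad it is generated by the $m_n$ ($n\ge2$) and the $m_{p,q}$ ($p,q\ge1$), subject to the relations expressing associativity of the product. The remaining identities, solved for the terms containing $m_1$, prescribe its differential.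

The basic example is the Hochschild complex $C^\bullet(A,A)$ of an associative algebra. There $m_1$ is the Hochschild differential, $m_2$ the cup product, and $m_{1,q}(x;x_1,\dots,x_q)=x\{x_1,\dots,x_q\}$ are the braces; all other $m_n$ ($n\ge3$) and $m_{p,q}$ ($p\ge2$) vanish.

What does such a structure leave on homology? The identities of low arity say that $m_2$ is a cycle, associative up to the homotopy $m_3$ and commutative up to the homotopy $m_{1,1}$. They also say that the antisymmetrization of $m_{1,1}$ is a Lie bracket of degree $1$, for which the Leibniz rule holds up to a homotopy made of $m_{1,2}$ and $m_{2,1}$ (Section~\ref{sec:phi}). So the homology of a $B_\infty$-algebra is a Gerstenhaber algebra. Let $e_2$ be the \emph{G-operad}, the graded operad of Gerstenhaber algebras: it is generated by a graded commutative associative product $\mu$ of degree $0$ and a Lie bracket $\lambda$ of degree $1$ subject to the Leibniz rule. Over a field of characteristic zero it is equivalently the homology operad of the little disks operad. We have just described a morphism $e_2\to H_\bullet(B_\infty)$. Voronov \cite{Voronov} asks,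 over a field of characteristic zero, whether there is anything else:
\begin{quote}
\emph{Is $H_\bullet(B_\infty)$ isomorphic to $e_2$ as a graded operad?}
\end{quote}

In characteristic zero, a theorem of Tamarkin provides a morphism of dg operads $B_\infty\to e_2$ which is surjective on homology and an isomorphism on homology in arity $2$. So $H_\bullet(B_\infty)$ is at least as large as $e_2$, but it is not obvious how large it is. The operad has generators $m_{p,q}$ in all arities $\ge2$, tied by quadratic relations in all arities $\ge3$, so even its underlying graded operad has to be understood first.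

\subsection{Results}

\begin{theorem}\label{thm:A}
For every commutative ring $k$ there is an isomorphism of graded operads $\varphi:e_2\to H_\bullet(B_\infty)$. Up to the signs of the suspension, it sends $\mu$ to the class of $m_2$ and $\lambda$ to the class of the antisymmetrization of $m_{1,1}$. (Precisely, in the notation of Section~\ref{sec:conv}, its suspension sends $\nu$ to the class of $D_2$ and $\{\,,\}$ to the class of $M_{1,1}-M_{1,1}^{\mathrm{op}}$.) In particular $H_\bullet(B_\infty(n))$ is free of rank $n!$, with Poincar\'e polynomial $\prod_{j=1}^{n-1}(1+jx)$.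
\end{theorem}

Over a general ring, $e_2$ means the operad with the presentation recalled in Section~\ref{subsec:R}.

\begin{theorem}\label{thm:B}
Let $V$ be a bounded below graded free $k$-module and $F=B_\infty(V)$ the free $B_\infty$-algebra on $V$ with zero differential. Give the tensor algebra $T(sV)$ the coproduct for which $sV$ is primitive, and the zero differential. Then the morphism $T(sV)\to T^c(sF)$ extending the inclusion of $sV$ is a quasi-isomorphism of dg bialgebras, and
\[
H(F)=H(s^{-1}(sF))\;\cong\; H(\Omega\,T(sV)),
\]
where $\Omega$ is the reduced cobar construction.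
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(i)] A morphism of dg operads $B_\infty\to e_2$ is a quasi-isomorphism if and only if it is an isomorphism on $H_\bullet$ in arity $2$. In particular Tamarkin's morphism is a quasi-isomorphism, so $B_\infty$ is formal over a field of characteristic $0$.
\item[(ii)] If $P$ is a dg operad with $H_\bullet(P)\cong e_2$, then every morphism $B_\infty\to P$ inducing an isomorphism on $H_\bullet$ in arity $2$ is a quasi-isomorphism.
\item[(iii)] The isomorphism $e_2\cong H_\bullet(B_\infty)$ is unique up to the automorphisms $(\mu,\lambda)\mapsto(\alpha\mu,\beta\lambda)$, $\alpha,\beta\in k^\times$, of $e_2$.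
\end{enumerate}
\end{corollary}

Tamarkin's theorem is used only in the second sentence of (i).

\subsection{The idea}\label{subsec:idea}
Let $F$ be the free $B_\infty$-algebra on $V$, and put $\Phi=sF$, $W=sV$. The bialgebra $A=T^c(\Phi)$ can be read in two ways. \emph{As a coalgebra} it is cofree on $\Phi$, so the cobar construction recovers $\Phi$, and with it $F$, from $A$ up to quasi-isomorphism. \emph{As an algebra} it turns out to be free. The operations $m_{p,q}$ are the word-length-one parts of products, so their values can be traded for products. What is left as free generators is $W$, the values of the operations $m_n$, $n\ge2$, and all words of length $\ge2$. The differential carries a word of length $n\ge2$ to the value of $m_n$ on it, up to words of length $\ge2$. So these last two families cancel, and $A$ is quasi-isomorphic to $T(W)$ with $W$ primitive. Hence $H(F)\cong H(\Omega T(W))$.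

In characteristic zero one can now see why the answer should be yes. By the Poincar\'e--Birkhoff--Witt theorem, $T(W)$ is as a coalgebra the symmetric coalgebra on the free Lie algebra $\mathrm{Lie}(W)$. The reduced cobar homology of a symmetric coalgebra is the free nonunital graded commutative algebra on the desuspended cogenerators. And the free nonunital graded commutative algebra on $s^{-1}\mathrm{Lie}(W)$ is the free Gerstenhaber algebra on $V$. We shall not use these facts. For the operad only multilinear parts matter, and for these an explicit basis of $T(W)$ does the job over any ring: it splits the cobar complex into $n!$ pieces, each with homology of rank one (Section~\ref{sec:cobarTW}).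

The reader may like to look first at Section~\ref{subsec:two}, where all of this is carried out in arity two.

\section{Conventions}\label{sec:conv}

Koszul signs are used throughout. We assume $1\ne0$ in $k$, as all statements are trivial otherwise.

\subsection{Tensor coalgebras}
For a graded module $L$, the elements of $T^c(L)$ are combinations of words $a_1a_2\cdots a_n$, and juxtaposition means forming words (except in Section~\ref{sec:cobarTW}, where only a tensor algebra occurs). The coproduct is $\Delta(a_1\cdots a_n)=\sum_{i=0}^n a_1\cdots a_i\otimes a_{i+1}\cdots a_n$. For $n\ge1$, leaving out the terms $i=0,n$ gives the reduced coproduct $\bar\Delta$. The primitive elements of $T^c(L)$ are exactly those of $L$: for a primitive $y$, the constant term $c$ satisfies $c=2c$, and the component of $\Delta y$ in $L\otimes L^{\otimes(n-1)}$, $n\ge2$, is the length-$n$ part of $y$, which must therefore vanish.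

A coderivation $D$ of $T^c(L)$ with $D(1)=0$ is determined by its components $D_n:L^{\otimes n}\to L$, $n\ge1$: on a word, $D$ is the sum, with Koszul signs, over all ways of replacing a nonempty consecutive subword by the value of the corresponding $D_n$ on it. A coalgebra morphism $*:T^c(L)\otimes T^c(L)\to T^c(L)$ with unit $1$ is determined by its components $M_{p,q}:L^{\otimes p}\otimes L^{\otimes q}\to L$, where $M_{1,0}=M_{0,1}=\mathrm{id}$ and $M_{p,0}=M_{0,q}=0$ otherwise. Explicitly,
\begin{equation}\label{eq:star}
a*b=\sum \pm\, M(a^1;b^1)\,M(a^2;b^2)\cdots M(a^r;b^r),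
\end{equation}
the sum running over all $r\ge0$ and all ways of cutting the words $a=a^1\cdots a^r$ and $b=b^1\cdots b^r$ into consecutive, possibly empty, subwords such that $a^i,b^i$ are never both empty. For letters $u,v$,
\begin{equation}\label{eq:uv}
u*v=uv+(-1)^{|u||v|}vu+M_{1,1}(u,v),
\end{equation}
and for $a\in L^{\otimes p}$, $b\in L^{\otimes q}$ with $p,q\ge1$, the length-one part of $a*b$ is $M_{p,q}(a;b)$.

\subsection{The suspended operad $Q$}
For a dg operad $P$ put $(\mathfrak sP)(n)=\mathrm{Hom}((sk)^{\otimes n},sk)\otimes P(n)$. In arity $n$ this shifts degrees by $1-n$ and twists by the sign representation. An $\mathfrak sP$-structure on $sV$ is the same as a $P$-structure on $V$; and $\mathfrak s$ is an automorphism of the category of dg operads that commutes with homology. Suspension removes almost all signs and shifts, so we work with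
\[
Q=\mathfrak sB_\infty .
\]
It has generators $D_n$ ($n\ge2$, from $m_n$) of degree $-1$ and $M_{p,q}$ ($p,q\ge1$, from $m_{p,q}$) of degree $0$. As a graded operad, its only relations are the associativity relations among the $M_{p,q}$; in particular the $D_n$ are free. A $Q$-algebra $\Phi$ with differential $D_1$ is exactly a dg bialgebra $A=T^c(\Phi)$ with product $*$ having components $M_{p,q}$ and with differential $D$ having components $D_1,D_2,\dots$. We write $\nu=D_2$, $M=M_{1,1}$ and $M^{\mathrm{op}}(u,v)=(-1)^{|u||v|}M(v,u)$.

\begin{remark}
The prescribed differential $\partial$ of $Q$ is consistent, that is, it respects the relations and squares to zero. Let $E$ be the coderivation with components $D_n$, $n\ge2$, so that $D=D_1+E$, and put $[E,*]=E\circ*-*\circ(E\otimes1+1\otimes E)$. The conditions $D^2=0$ and that $D$ is a derivation of $*$ say that $\partial E=-E^2$ and $\partial*=-[E,*]$. Here $E^2$ is a coderivation and $[E,*]$ is a coderivation along $*$, so it suffices to impose these equations on components, where they define $\partial$ on the generators. The associator of $*$ is sent to minus its commutator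 with $E$, which vanishes modulo the associativity relations. Finally $\partial^2E=E^2E-EE^2=0$ and $\partial^2*=[E^2,*]-[E,[E,*]]=0$.
\end{remark}

\subsection{Multilinear parts and weights}
Let $W=\bigoplus_{i=1}^nkw_i$ with all $w_i$ of degree $0$, and write $[n]=\{1,\dots,n\}$. Everything built from $W$ is graded by multidegree in $\mathbb N^n$; \emph{weight} means total multidegree. For $S\subset[n]$ let $X_S$ be the part of $X$ of multidegree $1_S$, the indicator function of $S$. For an operad $P$ with $P(0)=0$, the free algebra is $P(W)=\bigoplus_mP(m)\otimes_{S_m}W^{\otimes m}$. The multidegree $1_{[n]}$ part of $W^{\otimes n}$ is the free $k[S_n]$-module on $w_1\otimes\cdots\otimes w_n$. Hence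
\begin{equation}\label{eq:multi}
P(n)\;\cong\;P(W)_{[n]},\qquad p\mapsto p(w_1,\dots,w_n).
\end{equation}
So identities in $P(n)$ may be checked on elements $w_1,\dots,w_n$ \emph{of degree} $0$. If $P$ is a dg operad and $W$ has zero differential, \eqref{eq:multi} is an isomorphism of complexes.

\subsection{The suspended operad $R$}\label{subsec:R}
In a Gerstenhaber algebra $V$, the bracket $[x,y]$ of degree $1$ is such that $\{sx,sy\}=s[x,y]$ is a graded Lie bracket (antisymmetry and Jacobi identity) on $sV$, and the Leibniz rule reads $[x,\mu(y,z)]=\mu([x,y],z)+(-1)^{(|x|+1)|y|}\mu(y,[x,z])$. As an element of the operad, the bracket is the symmetric operation $\lambda(x,y)=(-1)^{|x|+1}[x,y]$ of degree $1$. Put $R=\mathfrak se_2$, with generators $\{\,,\}$ of degree $0$ and $\nu$ of degree $-1$, where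
\[
\nu(sx,sy)=(-1)^{|x|}s\mu(x,y),\qquad \{sx,sy\}=s[x,y]=(-1)^{|x|+1}s\lambda(x,y).
\]
To write down the relations, evaluate at $a_i=sx_i$ with $|x_i|=-1$, so that $|a_i|=0$. Then $\nu(a_1,a_2)=-s\mu(x_1,x_2)$ and
\begin{align*}
\nu(\nu(a_1,a_2),a_3)&=-s\mu(\mu(x_1,x_2),x_3), & \nu(a_1,\nu(a_2,a_3))&=s\mu(x_1,\mu(x_2,x_3)),\\
\{a_1,\nu(a_2,a_3)\}&=-s[x_1,\mu(x_2,x_3)], & \nu(\{a_1,a_2\},a_3)&=-s\mu([x_1,x_2],x_3),\\
\nu(a_2,\{a_1,a_3\})&=-s\mu(x_2,[x_1,x_3]).
\end{align*}
Since $\mu(x_1,x_2)=-\mu(x_2,x_1)$ in these degrees, and since the sign in the Leibniz rule is $+$ for $|x_1|+1=0$, the operad $R$ is generated by $\nu$ and $\{\,,\}$ with the following relations on elements $a_i$ of degree $0$: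
\begin{enumerate}
\item[(R1)] $\nu(a_1,a_2)=-\nu(a_2,a_1)$;
\item[(R2)] $\nu(\nu(a_1,a_2),a_3)=-\nu(a_1,\nu(a_2,a_3))$;
\item[(R3)] $\{\,,\}$ is antisymmetric and satisfies the Jacobi identity;
\item[(R4)] $\{a_1,\nu(a_2,a_3)\}=\nu(\{a_1,a_2\},a_3)+\nu(a_2,\{a_1,a_3\})$.
\end{enumerate}
Over a general ring $k$, $e_2$ is by definition the operad with this presentation. The main part of Theorem~\ref{thm:A} is that $R\cong H(Q)$.

\subsection{A cancellation lemma}
The following observation will be used twice.

\begin{lemma}\label{lem:cancel}
Let $X=X^0\oplus X^1$ be a complex with $dX^1\subset X^1$, such that the component $\delta:X^0\to X^1$ of $d$ is bijective. Then $H(X)=0$.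
\end{lemma}

\begin{proof}
Identify $X/X^1$ with $X^0$, with induced differential $d_0$. From $d^2=0$ we get $\delta d_0+d\delta=0$, so the bijection $\delta$ induces an isomorphism $H(X/X^1)\to H(X^1)$. This is the connecting homomorphism of $0\to X^1\to X\to X/X^1\to0$: if $d_0x=0$, then $dx=\delta x$. Hence $H(X)=0$.
\end{proof}

\section{From the Gerstenhaber operad to $H(Q)$}\label{sec:phi}

\subsection{Arity two, and the proof in miniature}\label{subsec:two}
Let $W=kw_1\oplus kw_2$ and $\Phi=Q(W)$. The associativity relations start in arity three, so $\Phi_{[2]}\cong Q(2)$ has the basis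
\[
M_{12}=M(w_1,w_2),\quad M_{21}=M(w_2,w_1),\quad \nu_{12}=\nu(w_1,w_2),\quad \nu_{21}=\nu(w_2,w_1).
\]
As $Dw_i=0$, we have $D(w_1w_2)=\nu_{12}$, hence $D_1\nu_{12}=D^2(w_1w_2)=0$. As $D$ is a derivation of $*$, we have $D(w_1*w_2)=0$. By \eqref{eq:uv}, $w_1*w_2=w_1w_2+w_2w_1+M_{12}$, so
\[
D_1M_{12}=-(\nu_{12}+\nu_{21}),
\]
and exchanging the indices, $D_1M_{21}=-(\nu_{12}+\nu_{21})$. So $H(Q(2))$ is free of rank two, with basis the classes of $M_{12}-M_{21}$ and of $\nu_{12}\sim-\nu_{21}$. These are the bracket and the product of $R$.

In higher arities we cannot compute so directly, because we do not have a convenient basis of $Q(n)$. Here is the same result by the method of the general proof. The part $A_{[2]}$ of $A=T^c(\Phi)$ has six basis elements, those above and $w_1w_2$, $w_2w_1$. By \eqref{eq:uv} we may trade $M_{12},M_{21}$ for products and use the basis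
\[
w_1*w_2,\ w_2*w_1;\qquad w_1w_2,\ w_2w_1;\qquad \nu_{12},\ \nu_{21}.
\]
The last four are cancelled by $D:w_1w_2\mapsto\nu_{12}$, $w_2w_1\mapsto\nu_{21}$. There remain $w_1*w_2$ and $w_2*w_1$, that is, the part $T(W)_{[2]}$ of the tensor algebra. The corresponding part of its cobar complex has basis
\[
[\,w_1*w_2-w_2*w_1\,],\quad[\,w_2*w_1\,],\quad[\,w_1|w_2\,],\quad[\,w_2|w_1\,].
\]
The first element is a cycle because $w_1*w_2-w_2*w_1$ is primitive, and the second has differential $-[w_1|w_2]-[w_2|w_1]$. So the homology has as basis the classes of $[\,w_1*w_2-w_2*w_1\,]$ and of $[\,w_2|w_1\,]$. Back in the cobar complex of $A$, the first is $[\,M_{12}-M_{21}\,]$. For the second, the \emph{word} $w_2w_1$ gives $d[\,w_2w_1\,]=-[\,\nu_{21}\,]-[\,w_2|w_1\,]$, so $[\,w_2|w_1\,]$ is homologous to $-[\,\nu_{21}\,]$. We have found the bracket and the product again.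

\subsection{The morphism $\varphi$}
\begin{proposition}\label{prop:phi}
There is a morphism of graded operads $\varphi:R\to H(Q)$ sending $\nu$ to the class of $D_2$ and $\{\,,\}$ to the class of $M-M^{\mathrm{op}}$. Moreover, for every $Q$-algebra $\Phi$, the $*$-commutator
\[
\{u,v\}=u*v-(-1)^{|u||v|}v*u
\]
of $u,v\in\Phi$ lies in $\Phi$, where it equals $(M-M^{\mathrm{op}})(u,v)$, and $D_1$ is a derivation of it.
\end{proposition}

\begin{proof}
By \eqref{eq:uv} the length-two parts cancel in the commutator, which gives $\{u,v\}=M(u,v)-(-1)^{|u||v|}M(v,u)\in\Phi$. As a commutator of an associative product, it is a graded Lie bracket. Since $D$ is a derivation of $*$ and $D|_\Phi=D_1$, $D_1$ is a derivation of it. So $M-M^{\mathrm{op}}$ is a cycle of $Q$, and (R3) holds for it.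

By \eqref{eq:multi} the other relations may be checked in $\Phi=Q(W)$ with $n=3$ and $a_i=w_i$; thus $|a_i|=0$ and $D_1a_i=0$. That $\nu=D_2$ is a cycle, and (R1) in homology, were shown in Section~\ref{subsec:two}.

\emph{Relation (R2).} We have $D(a_1a_2a_3)=\nu(a_1,a_2)a_3+a_1\nu(a_2,a_3)+D_3(a_1,a_2,a_3)$. The length-one part of $D^2(a_1a_2a_3)=0$ is
\[
\nu(\nu(a_1,a_2),a_3)+\nu(a_1,\nu(a_2,a_3))+D_1D_3(a_1,a_2,a_3)=0 .
\]

\emph{Relation (R4).} By \eqref{eq:star},
\begin{align*}
a_1*(a_2a_3)&=(a_1a_2a_3+a_2a_1a_3+a_2a_3a_1)+M(a_1,a_2)a_3+a_2M(a_1,a_3)+M_{1,2}(a_1;a_2,a_3),\\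
(a_2a_3)*a_1&=(a_1a_2a_3+a_2a_1a_3+a_2a_3a_1)+M(a_2,a_1)a_3+a_2M(a_3,a_1)+M_{2,1}(a_2,a_3;a_1).
\end{align*}
(No other length-two terms occur, because $M_{0,2}=M_{2,0}=0$.) Hence
\[
a_1*(a_2a_3)-(a_2a_3)*a_1=\{a_1,a_2\}a_3+a_2\{a_1,a_3\}+h
\]
with $h=M_{1,2}(a_1;a_2,a_3)-M_{2,1}(a_2,a_3;a_1)\in\Phi$. Apply $D$. On the left, $D$ is a derivation of $*$ with $Da_1=0$ and $D(a_2a_3)=\nu(a_2,a_3)$, so we get $\{a_1,\nu(a_2,a_3)\}$. On the right, $D_1$ vanishes on $\{a_1,a_2\}$ and $\{a_1,a_3\}$. So
\[
\{a_1,\nu(a_2,a_3)\}=\nu(\{a_1,a_2\},a_3)+\nu(a_2,\{a_1,a_3\})+D_1h,
\]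
which is (R4) in homology.
\end{proof}

It remains to show that $\varphi$ is bijective. For this we compute $H(Q(n))$.

\section{The algebra $(T^c(\Phi),*)$ is free}\label{sec:free}

We first study the operations $M_{p,q}$ alone. Let $\mathcal M$ be the operad, in degree $0$, generated by the $M_{p,q}$, $p,q\ge1$, with the associativity relations. An $\mathcal M$-algebra structure on a graded module $L$ is a unital associative product $*$ on $T^c(L)$, with unit $1\in L^{\otimes0}$, which is a coalgebra morphism. A linear map $g:L\to N$ of degree $0$ between $\mathcal M$-algebras is an $\mathcal M$-morphism if and only if $T(g)=\bigoplus_m g^{\otimes m}$ is multiplicative for $*$. Put $T^{\ge2}(L)=\bigoplus_{m\ge2}L^{\otimes m}$.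

In a free $\mathcal M$-algebra $L$ on $U$, every element is a combination of elements of $U$ and values $M_{p,q}(a;b)$, and $M_{p,q}(a;b)\equiv a*b$ modulo $T^{\ge2}(L)$. So $U$ and $T^{\ge2}(L)$ generate the algebra $T^c(L)$. Since the only relations say that $*$ is associative, one expects these generators to be free. The difficulty is to exclude hidden relations. We do this by going backwards: we build a bialgebra which is free on the desired generators, find $L$ inside it as the primitive elements, and check the universal property.

\begin{proposition}\label{prop:free}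
Let $U=\bigoplus_{n\ge1}U_n$ be a graded $k$-module with positive weights, and let $L$ be the free $\mathcal M$-algebra on $U$. Then $(T^c(L),*)$ is the free unital associative algebra on $U\oplus T^{\ge2}(L)$.
\end{proposition}

\begin{proof}
In the proof, $L$ denotes a module which we construct; at the end we show that it is the free $\mathcal M$-algebra on $U$.

\emph{Construction.} By induction on $n$ we construct modules $L_m\supset U_m$ ($1\le m\le n$) and a unital associative product $*$ on $X_{\le n}=\bigoplus_{m\le n}X_m$, where $X_m=T^c(L)_m$ is the weight $m$ part; here products are defined when the total weight is $\le n$. We require that deconcatenation is multiplicative, and that $X_{\le n}$ is the weight $\le n$ part of the free algebra on $U\oplus T^{\ge2}(L)$. For $n=0$ we have $X_0=k$.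

Suppose this is done for $n-1$. The weight $m$ part $C_m$ of $T^{\ge2}(L)$ involves only $L_{<m}$, so $C_n$ is already known. Put $Y_m=U_m\oplus C_m$ for $m\le n$, and
\[
\mathcal T=T\Big(\bigoplus_{m\le n}Y_m\Big).
\]
By induction $\mathcal T_m=X_m$ for $m<n$. We have to identify $\mathcal T_n$ with $T^c(L)_n$ for a suitable $L_n$, and for this we need a coproduct. Let $\Delta:\mathcal T\to\mathcal T\otimes\mathcal T$ be the algebra morphism given on generators by deconcatenation on $Y_m\subset X_m$ for $m<n$ and on $C_n$, and such that $U_n$ is primitive. In weights $<n$ it is deconcatenation, since both are multiplicative and agree on generators. The algebra morphisms $(\Delta\otimes1)\Delta$ and $(1\otimes\Delta)\Delta$ agree on generators, so $\Delta$ is coassociative; in the same way it is counital. Let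
\[
\bar\Delta:\mathcal T_n\to\bigoplus_{0<h<n}X_h\otimes X_{n-h}
\]
be the reduced coproduct.

\emph{Claim.} The restriction $\bar\Delta|_{C_n}$ is injective. If $z\in\bigoplus_{0<h<n}X_h\otimes X_{n-h}$ satisfies $(\bar\Delta\otimes1)z=(1\otimes\bar\Delta)z$, then $z\in\bar\Delta(C_n)$.

Injectivity holds because the component of $\bar\Delta$ from $L^{\otimes m}$ to $L\otimes L^{\otimes(m-1)}$ is the identity. For the second part decompose $z$ by word lengths, $z=\sum_{p,q\ge1}z_{p,q}$ with $z_{p,q}\in L^{\otimes p}\otimes L^{\otimes q}$. The component of the condition in $L^{\otimes i}\otimes L^{\otimes j}\otimes L^{\otimes l}$, $i,j,l\ge1$, says that $z_{i+j,l}=z_{i,j+l}$ as elements of $L^{\otimes(i+j+l)}$. With $i=1$ this gives $z_{p,q}=z_{1,p+q-1}$ for all $p,q$. Hence $z=\bar\Delta\big(\sum_{m\ge2}z_{1,m-1}\big)$, where $z_{1,m-1}$ is regarded as an element of $L^{\otimes m}$. This proves the claim.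

By coassociativity, $z=\bar\Delta(x)$ satisfies the condition of the claim for every $x\in\mathcal T_n$. So there is a unique $c\in C_n$ with $\bar\Delta(x)=\bar\Delta(c)$, and therefore
\[
\mathcal T_n=L_n\oplus C_n,\qquad L_n:=\ker\big(\bar\Delta|_{\mathcal T_n}\big)\supset U_n .
\]
So $\mathcal T_n$ with its coproduct is the weight $n$ part of $T^c(L)$ with deconcatenation, and the product of $\mathcal T$ completes the induction step. In the limit we obtain an $\mathcal M$-algebra $L\supset U$ such that $(T^c(L),*)$ is free on $U\oplus T^{\ge2}(L)$.

\emph{Universal property.} Let $N$ be an $\mathcal M$-algebra and $g:U\to N$ a linear map of degree $0$. We show by induction on $n$ that there is a unique extension $g:\bigoplus_{m\le n}L_m\to N$ for which $T(g):X_{\le n}\to T^c(N)$ is multiplicative (for products of total weight $\le n$). In the limit this says that $L$ is the free $\mathcal M$-algebra on $U$. Assume $g$ is constructed in weights $<n$. Let $G:\mathcal T\to(T^c(N),*)$ be the algebra morphism equal to $g$ on $U_m$ and to $T(g)$ on $C_m$, $m\le n$; this makes sense as $C_n$ involves only $L_{<n}$. In weights $<n$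 we have $G=T(g)$, because both are multiplicative and agree on generators. For the same reason, any extension of $g$ to $L_n$ as required satisfies $T(g)=G$ on $\mathcal T_n=X_n$. This gives uniqueness. For existence, note that $\Delta G$ and $(G\otimes G)\Delta$ are algebra morphisms which agree on generators, hence are equal. So $G$ maps the primitive elements $L_n$ to primitive elements of $T^c(N)$, that is, to $N$. Put $g=G$ on $L_n$. Then $T(g)=G$ on $L_n\oplus C_n=X_n$, and $T(g)$ is multiplicative in weights $\le n$.
\end{proof}

Now we put the $D_m$ back. In $Q$ they satisfy no relations, so in a free $Q$-algebra their values are new $\mathcal M$-generators.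

\begin{lemma}\label{lem:structure}
Let $W$ be a graded free $k$-module, placed in weight $1$, and $\Phi=Q(W)$. As an $\mathcal M$-algebra, $\Phi$ is free on $W\oplus Z$, where $Z=\bigoplus_{m\ge2}Z_{(m)}$ and $D_m:\Phi^{\otimes m}\to Z_{(m)}$ is bijective of degree $-1$. Consequently $(T^c(\Phi),*)$ is the free algebra on $W\oplus Z\oplus T^{\ge2}(\Phi)$. Each weight component of $\Phi$ is a free $k$-module.
\end{lemma}

\begin{proof}
Forgetting the differential, a $Q$-algebra is an $\mathcal M$-algebra with arbitrary maps $D_m$ of degree $-1$, $m\ge2$. Let $\Phi'$ be the free $\mathcal M$-algebra on $W\oplus Z'$, where $Z'=\bigoplus_{m\ge2}s^{-1}(\Phi'^{\otimes m})$. This is a definition by recursion on the weight, as the weight $n$ part of $Z'$ involves only $\Phi'_{<n}$. Let the $D_m$ be the tautological maps. A morphism from $\Phi'$ to a $Q$-algebra extending a given map on $W$ is forced on $Z'$, and exists and is unique by recursion on the weight, because $\Phi'$ is a free $\mathcal M$-algebra. So $\Phi'=\Phi$. The second statement is Proposition~\ref{prop:free} with $U=W\oplus Z$. It gives in weight $n$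
\[
\Phi_n\oplus T^{\ge2}(\Phi)_n=T^c(\Phi)_n=U_n\oplus T^{\ge2}(\Phi)_n\oplus \mathrm{Dec}_n,
\]
where $\mathrm{Dec}_n$ is spanned by the $*$-products of at least two generators. Dividing by $T^{\ge2}(\Phi)_n$ we get $\Phi_n\cong U_n\oplus\mathrm{Dec}_n$. Now $U_n=W_n\oplus Z_n$, and $Z_n$ and $\mathrm{Dec}_n$ are built by tensor products, direct sums and shifts from $W$ and from components of $\Phi$ of weight $<n$. So $\Phi_n$ is free by induction.
\end{proof}

\section{The bialgebra $T^c(\Phi)$ collapses to $T(W)$}\label{sec:collapse}

Let $W$ and $\Phi=Q(W)$ be as in Lemma~\ref{lem:structure}, $W$ with zero differential, and let $A=T^c(\Phi)$, $\bar A=T^{\ge1}(\Phi)$. The elements of $W\subset\Phi$ are primitive and killed by $D$. Let $\iota:T(W)\to(A,*)$ be the algebra morphism extending $W\subset A$. Give $T(W)$ the zero differential and the coproduct for which $W$ is primitive. Then $\iota$ is a morphism of dg bialgebras: it commutes with coproducts because $\Delta\iota$ and $(\iota\otimes\iota)\Delta$ are algebra morphisms which agree on $W$, and $D\iota=0$ because $D$ is a derivation of $*$ that vanishes on $W$.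

\begin{proposition}\label{prop:collapse}
The map $\iota:T(W)\to A$ is a quasi-isomorphism.
\end{proposition}

\begin{proof}
Since $D$ mixes word lengths, we filter by the number of $*$-factors instead. The ideal $\bar A$ is preserved by $D$, and $D$ is a derivation of $*$, so $D$ preserves the powers $\bar A^{*r}$. By Lemma~\ref{lem:structure}, $A$ is free as an algebra, with generators of positive weight, and $\bar A$ is its part of positive weight. So with $N:=\bar A/\bar A^{*2}$ we have
\[
N\cong W\oplus Z\oplus T^{\ge2}(\Phi),\qquad \bar A^{*r}/\bar A^{*(r+1)}\cong N^{\otimes r},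
\]
the latter as complexes for the differential $\bar D$ induced by $D$ on $N$.

Let $P\subset N$ be the copy of $T^{\ge2}(\Phi)$. For $y\in\Phi^{\otimes m}$, $m\ge2$, the length-one part of $Dy$ is $D_m(y)\in Z_{(m)}$, and the other parts lie in $T^{\ge2}(\Phi)$; so $\bar Dy\in D_m(y)+P$. Since $\bigoplus_{m\ge2}D_m:T^{\ge2}(\Phi)\to Z$ is bijective, it follows that
\[
N=W\oplus P\oplus\bar DP,\qquad \bar D:P\to\bar DP\ \text{ bijective},\qquad \bar DW=0 .
\]
The complex $P\oplus\bar DP$ is contracted by $h(\bar Dp)=p$, $h|_P=0$. So $W\to N$ is a homotopy equivalence, and hence so is $W^{\otimes r}\to N^{\otimes r}$ for every $r$.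

Finally, $\bar A^{*r}$ lives in weights $\ge r$, so the filtration is finite in each weight. For the filtration of $T(W)$ by $\bigoplus_{q\ge r}W^{\otimes q}$, the map $\iota$ is filtered, and on graded pieces it is the map $W^{\otimes r}\to N^{\otimes r}$. The five lemma gives the claim.
\end{proof}

\begin{remark}
Here it matters that \emph{all} operations $m_n$, $n\ge2$, are present and independent: $D_m$ is what cancels the generators that are words of length $m$.
\end{remark}

\section{Recovering $\Phi$ by the cobar construction}\label{sec:cobar}

For a coaugmented dg coalgebra $C=k\oplus\bar C$ let $\Omega C=\bigoplus_{r\ge1}(s^{-1}\bar C)^{\otimes r}$ be the reduced (nonunital) cobar dg algebra. We write $[c_1|\cdots|c_r]=s^{-1}c_1\otimes\cdots\otimes s^{-1}c_r$ and call the $c_i$ the \emph{blocks}. The differential is the derivation $d=d_D+d_\Delta$ with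
\begin{equation}\label{eq:cobar}
d[c]=-[Dc]-\sum(-1)^{|c'|}[c'|c''],\qquad \bar\Delta c=\sum c'\otimes c''.
\end{equation}

Keep the notation of Section~\ref{sec:collapse}. Elements of $\Phi\subset A$ are primitive and $D|_\Phi=D_1$. So $j:s^{-1}\Phi\to\Omega A$, $s^{-1}x\mapsto[x]$, is the inclusion of a subcomplex, with differential $-s^{-1}D_1s$ on $s^{-1}\Phi$.

\begin{lemma}\label{lem:j}
The map $j:s^{-1}\Phi\to\Omega A$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Filter $\Omega A$ by the total number $\ell$ of letters from $\Phi$. The maps induced by $\bar\Delta$ and $D_1$ preserve $\ell$, and $D_m$ with $m\ge2$ lowers it. The filtration is finite in each weight, and the part $\ell=1$ is $s^{-1}\Phi$. So it suffices to show that for $\ell\ge2$ the $\ell$-th graded piece $X$ is acyclic. Its differential involves only $\bar\Delta$ and $D_1$. Let $X^1\subset X$ be spanned by the elements whose first block has exactly one letter, and $X^0$ by those whose first block has at least two. A one-letter block is not split, so $X^1$ is a subcomplex. The component $X^0\to X^1$ of the differential cuts the first block after its first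 letter,
\[
[xc|\cdots]\longmapsto-(-1)^{|x|}[x|c|\cdots],\qquad x\in\Phi .
\]
It is bijective: its inverse merges the first two blocks up to sign, and as $\ell\ge2$, a second block always exists in $X^1$. Now apply Lemma~\ref{lem:cancel}.
\end{proof}

\begin{lemma}\label{lem:omega}
If $W$ is free and bounded below, then $\Omega(\iota):\Omega T(W)\to\Omega A$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Filter both sides by the subcomplexes of cobar length $\ge r$; this is finite in each weight. On the $r$-th graded pieces we have, up to shift, the $r$-fold tensor power of $\iota:\overline{T(W)}\to\bar A$. So we must know that tensor powers of $\iota$ are quasi-isomorphisms. In each weight, $\iota$ is a quasi-isomorphism (Proposition~\ref{prop:collapse}) between complexes of free modules (Lemma~\ref{lem:structure}). These complexes are bounded below: $W$ is, an operation of arity $n$ in $Q$ involves at most $n-1$ generators, each of degree $\ge-1$, and words in $A$ of a given weight have bounded length. So $\iota$ is a homotopy equivalence in each weight, and hence so are its tensor powers.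
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $W=sV$. Then $\Phi=Q(sV)=sF$, and $s^{-1}\Phi=F$ as complexes. The first statement is Proposition~\ref{prop:collapse}. Lemmas~\ref{lem:j} and \ref{lem:omega} give $H(F)\cong H(\Omega A)\cong H(\Omega T(sV))$.
\end{proof}

The boundedness of $V$ was used only in Lemma~\ref{lem:omega}. For Theorem~\ref{thm:A} we need only the case where $W$ is in degree $0$.

\section{The multilinear part of the cobar homology of $T(W)$}\label{sec:cobarTW}

Let $W=\bigoplus_{i=1}^nkw_i$ in degree $0$. In this section only the algebra $T(W)$ occurs, and we write its product by juxtaposition; so a word $w_1w_2$ here is sent by $\iota$ to $w_1*w_2$. Put $\{x,y\}=xy-yx$. The coproduct of $T(W)$ is simple on products of primitive elements, so we look for a basis of $T(W)_S$ made of such products.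

\subsection{A basis}
For $\emptyset\ne S\subset[n]$ with $m=\min S$, let $\mathcal B_S\subset T(W)_S$ be the set of the $(|S|-1)!$ left-normed brackets
\[
\{w_m,w_{a_1},\dots,w_{a_q}\}:=\{\cdots\{\{w_m,w_{a_1}\},w_{a_2}\},\dots,w_{a_q}\},
\]
where $(a_1,\dots,a_q)$ runs over the orderings of $S\setminus\{m\}$. They are primitive. Expanding $\{y,w_a\}=yw_a-w_ay$ repeatedly, we see that
\begin{equation}\label{eq:leading}
\{w_m,w_{a_1},\dots,w_{a_q}\}=w_mw_{a_1}\cdots w_{a_q}+(\text{words beginning with a letter of index}>m).
\end{equation}
In particular the displayed brackets are pairwise different.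

Let $\beta=\{b_1,\dots,b_t\}$ be a set with $b_i\in\mathcal B_{S_i}$, where the $S_i$ form a partition of $S$, numbered such that
\[
\min S_1>\min S_2>\cdots>\min S_t .
\]
Put $b_\beta=b_1b_2\cdots b_t\in T(W)_S$.

\begin{lemma}\label{lem:basis}
The elements $b_\beta$ form a basis of $T(W)_S$. In particular there are $|S|!$ sets $\beta$.
\end{lemma}

\begin{proof}
Let $u_i$ be the word in $b_i$ beginning with $w_{\min S_i}$, and $u=u_1\cdots u_t$. By \eqref{eq:leading}, $u$ occurs in $b_\beta$ with coefficient $1$. Any other word in $b_\beta$ is of the form $v=v_1\cdots v_t$ with $v_i$ a word in $b_i$. At the first $i$ with $v_i\ne u_i$, the word $v_i$ begins with a letter of index $>\min S_i$. So $v$ is lexicographically larger than $u$.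

The map $\beta\mapsto u$ is a bijection onto the words of multidegree $1_S$. Indeed, since the $S_i$ have decreasing minima and $u_i$ begins with its smallest letter, the left-to-right minima of $u$ are exactly the first letters of the $u_i$. Conversely, cutting any word before each of its left-to-right minima gives blocks which begin with their minimum and have decreasing minima, and by \eqref{eq:leading} each block is the leading word of a unique element of some $\mathcal B_{S_i}$. So the matrix expressing the $b_\beta$ in terms of words is unitriangular.
\end{proof}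

For example, $\{2,4\}\sqcup\{1,3,5\}$ with $b_1=\{w_2,w_4\}$ and $b_2=\{w_1,w_5,w_3\}$ corresponds to the word $w_2w_4\,w_1w_5w_3$.

\subsection{The cobar complex splits}
As the $b_i$ are primitive of degree $0$,
\begin{equation}\label{eq:coprod}
\Delta(b_\beta)=\prod_i(b_i\otimes1+1\otimes b_i)=\sum_{\beta=\beta'\sqcup\beta''}b_{\beta'}\otimes b_{\beta''}.
\end{equation}
Thus the set $\beta$ is never changed, only distributed. Hence $(\Omega T(W))_{[n]}=\bigoplus_\beta\Omega_\beta$, where $\beta$ runs over the $n!$ sets with $S=[n]$. Here $\Omega_\beta$ has as basis the ordered partitions $(\beta_1|\cdots|\beta_r)$ of $\beta$ into nonempty blocks, standing for $[b_{\beta_1}|\cdots|b_{\beta_r}]$. By \eqref{eq:cobar} and \eqref{eq:coprod} the differential is the sum over all ways of splitting one block into two consecutive nonempty blocks, the sign being $(-1)^i$ if the $i$-th block is split.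

The complex $\Omega_\beta$ depends only on $t$. Its basis elements with $r$ blocks correspond to the faces of dimension $t-r$ of a permutohedron, which suggests that the homology has rank one. For $t=2$ we have a segment with end points $(b_1|b_2)$ and $(b_2|b_1)$, and for $t=3$ the hexagon of Figure~\ref{fig:hexagon}. The proof removes pairs of faces until a facet of the same kind is left.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (300:2)--(0:2)--(60:2)--(120:2)--(180:2)--(240:2);
\draw[very thick] (240:2)--(300:2);
\draw[->,thick] (150:1.732)--(120:2);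
\draw[->,thick] (30:1.732)--(60:2);
\draw[->,thick] (210:1.732)--(180:2);
\draw[->,thick] (330:1.732)--(0:2);
\draw[->,thick] (0,0.25)--(0,1.65);
\node at (0,0) {$123$};
\node at (240:2.4) {$1|2|3$};
\node at (300:2.4) {$2|1|3$};
\node at (0:2.6) {$2|3|1$};
\node at (60:2.4) {$3|2|1$};
\node at (120:2.4) {$3|1|2$};
\node at (180:2.6) {$1|3|2$};
\node at (270:2.05) {$12|3$};
\node at (330:2.2) {$2|13$};
\node at (30:2.2) {$23|1$};
\node at (90:2.05) {$3|12$};
\node at (150:2.2) {$13|2$};
\node at (210:2.2) {$1|23$};
\end{tikzpicture}
\caption{The complex $\Omega_\beta$ for $\beta=\{b_1,b_2,b_3\}$; the label $13|2$ stands for $(\{b_1,b_3\}|\{b_2\})$. The differential sends a face to the sum, with signs, of its facets. An arrow points from a face to the face with which it cancels in the proof of Lemma~\ref{lem:one}, with $b=b_3$. The thick edge, where $b_3$ is the last block, is a copy of the complex for $\{b_1,b_2\}$ and remains.}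
\label{fig:hexagon}
\end{figure}

\begin{lemma}\label{lem:one}
$H(\Omega_\beta)$ is free of rank one, generated by the class of $[b_1|b_2|\cdots|b_t]$.
\end{lemma}

\begin{proof}
We use induction on $t$, with $\Omega_\emptyset:=k$. Let $b=b_t$. For a basis element let $j$ be the number of elements of $\beta$ in the blocks preceding the block that contains $b$. Splitting a block does not decrease $j$, so the spans $F^{\ge j}$ of the basis elements with at least $j$ such elements are subcomplexes. The smallest one, $F^{\ge t-1}$, is spanned by the elements $(\beta_1|\cdots|\beta_{r-1}|\{b\})$. It is isomorphic, up to a shift, to $\Omega_{\beta\setminus\{b\}}$, by appending $\{b\}$ as a last block.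

For $j<t-1$ let $X=F^{\ge j}/F^{\ge j+1}$. Let $X^1\subset X$ be spanned by the elements in which $\{b\}$ is a block, and $X^0$ by those with a block $\{b\}\cup\gamma$, $\gamma\ne\emptyset$. In $X$ only splittings that preserve $j$ survive, so $\{b\}\cup\gamma$ can only be split as $\{b\}\cup\gamma'\,|\,\gamma''$ with $\gamma''\ne\emptyset$. Thus $X^1$ is a subcomplex, and the component $X^0\to X^1$ of the differential is
\[
(\cdots|\{b\}\cup\gamma|\cdots)\longmapsto\pm(\cdots|\{b\}|\gamma|\cdots).
\]
It is bijective: its inverse, up to sign, merges $\{b\}$ with the next block, which exists in $X^1$ because $j<t-1$. By Lemma~\ref{lem:cancel}, $H(X)=0$. So $F^{\ge t-1}\to\Omega_\beta$ is a quasi-isomorphism, and induction applies.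
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

Write $\nu(f_1,\dots,f_t)=\nu(\cdots\nu(\nu(f_1,f_2),f_3)\cdots,f_t)$ for left-normed products, with $\nu(f_1)=f_1$. Let $n\ge1$, $W=\bigoplus_{i=1}^nkw_i$ in degree $0$, and $\Phi=Q(W)$, so that $\Phi_{[n]}\cong Q(n)$. Juxtaposition in $A=T^c(\Phi)$ again means forming words.

\begin{proposition}\label{prop:basisHQ}
$H(Q(n))$ is free of rank $n!$, with basis the classes of the elements
\begin{equation}\label{eq:basis}
\nu(b_1,b_2,\dots,b_t)\in\Phi_{[n]} .
\end{equation}
Here $\{S_1,\dots,S_t\}$ runs over the partitions of $[n]$, numbered such that $\min S_1>\cdots>\min S_t$, and $b_i$ runs over the $(|S_i|-1)!$ left-normed brackets $\{w_{\min S_i},w_{a_1},\dots,w_{a_q}\}$ on $S_i$.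
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:j}, \ref{lem:omega} and \ref{lem:one},
\[
H(s^{-1}\Phi)_{[n]}\cong H(\Omega A)_{[n]}\cong H(\Omega T(W))_{[n]}
\]
is free of rank $n!$. A basis of the middle term consists of the classes of $[\iota b_1|\cdots|\iota b_t]$, one for each set $\beta$ of Section~\ref{sec:cobarTW} with $S=[n]$. We have to find representatives in the subcomplex $j(s^{-1}\Phi)$. Each $\iota b_i$ is an iterated $*$-commutator of elements $w_a$. By Proposition~\ref{prop:phi} it lies in $\Phi$, is the corresponding iterated bracket $\{\,,\}$, and is a $D_1$-cycle; we denote it by $b_i$ again.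

Let $f,g\in\Phi$ be $D_1$-cycles. The word $fg$ satisfies $\bar\Delta(fg)=f\otimes g$ and $D(fg)=\nu(f,g)$. So $\nu(f,g)$ is a $D_1$-cycle, and
\[
d[fg]=-[\nu(f,g)]-(-1)^{|f|}[f|g]
\]
shows that the cycle $[f|g]$ is homologous to $-(-1)^{|f|}[\nu(f,g)]$. Since $\Omega A$ is a dg algebra under concatenation, we may apply this to the first two blocks of a product of cycles. Repeating it $t-1$ times, $[b_1|\cdots|b_t]$ is homologous to $\pm[\nu(b_1,\dots,b_t)]=\pm j\big(s^{-1}\nu(b_1,\dots,b_t)\big)$. Since $j$ is a quasi-isomorphism, the assertion follows.
\end{proof}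

For $n=3$ the six elements are $\{w_1,w_2,w_3\}$, $\{w_1,w_3,w_2\}$; $\nu(w_3,\{w_1,w_2\})$, $\nu(w_2,\{w_1,w_3\})$, $\nu(\{w_2,w_3\},w_1)$; and $\nu(w_3,w_2,w_1)$.

\begin{lemma}\label{lem:span}
The elements \eqref{eq:basis}, read in $R(W)_{[n]}\cong R(n)$, span $R(n)$.
\end{lemma}

\begin{proof}
Let $\mathcal S\subset R(W)$ be the span of the $\nu$-monomials in iterated brackets of the $w_i$. It contains $W$ and is closed under $\nu$. By (R3) and (R4) it is closed under $\{\,,\}$: the bracket of two $\nu$-monomials can be expanded by (R4), with Koszul signs, in either argument, and we use induction on the total number of $\nu$'s. So $\mathcal S=R(W)$. By (R1) and (R2), a $\nu$-monomial equals, up to sign, the left-normed monomial in the same brackets taken in any prescribed order.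

It remains to show that an iterated bracket on $S$, in which each $w_i$ with $i\in S$ occurs once, is a combination of left-normed ones beginning with $w_m$, $m=\min S$. We use induction on $|S|$. By antisymmetry the bracket is, up to sign, $w_m$ or $\{p,q\}$ with $w_m$ occurring in $p$; by induction we may take $p$ left-normed beginning with $w_m$. Now use induction on the size of $q$. If $q$ is a letter, we are done. If $q=\{q',q''\}$, the Jacobi identity gives
\[
\{p,\{q',q''\}\}=\{\{p,q'\},q''\}-\{\{p,q''\},q'\}
\]
(all brackets have degree $0$, so no signs arise). By induction on $|S|$, $\{p,q'\}$ and $\{p,q''\}$ are combinations of left-normed brackets beginning with $w_m$. As $q''$ and $q'$ are smaller than $q$, the induction on the size of $q$ applies to both terms.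
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:phi}, the morphism $\varphi_n:R(n)\to H(Q(n))$ carries the elements \eqref{eq:basis} of $R(n)$ to the classes of the same expressions in $\Phi_{[n]}$. By Proposition~\ref{prop:basisHQ} these form a basis of $H(Q(n))$. So the spanning family of Lemma~\ref{lem:span} is linearly independent, hence a basis of $R(n)$, and $\varphi_n$ is an isomorphism for every $n\ge1$. In arity $0$ both sides vanish. As $\varphi$ is a morphism of operads, $R\cong H(Q)$, and desuspending, $e_2\cong H_\bullet(B_\infty)$.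

A basis element \eqref{eq:basis} with $t$ factors $b_i$ has degree $1-t$ in $Q(n)$, because it involves $t-1$ operations $\nu$; so it has degree $(1-t)-(1-n)=n-t$ in $B_\infty(n)$. Hence the rank of $H_i(B_\infty(n))$ is the sum of $\prod_l(|S_l|-1)!$ over the partitions of $[n]$ into $n-i$ blocks. This is the number of permutations of $[n]$ with $n-i$ cycles, which is the coefficient of $x^i$ in $\prod_{j=1}^{n-1}(1+jx)$.
\end{proof}

\section{Uniqueness and formality}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The operad $e_2$ is generated by $e_2(2)$, where $e_2(2)_0=k\mu$ and $e_2(2)_1=k\lambda$ are free of rank one. So a graded endomorphism of $e_2$ is determined by the pair $(\alpha,\beta)\in k^2$ with $\mu\mapsto\alpha\mu$, $\lambda\mapsto\beta\lambda$. Every pair occurs, since the relations of $e_2$ are homogeneous in $\mu$ and in $\lambda$ separately. The endomorphism is an automorphism if and only if it is bijective in arity $2$, that is, $\alpha,\beta\in k^\times$; the inverse is given by $(\alpha^{-1},\beta^{-1})$. Two isomorphisms $e_2\to H_\bullet(B_\infty)$ differ by an automorphism of $e_2$, so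 (iii) follows from Theorem~\ref{thm:A}.

(ii) Let $f:B_\infty\to P$ be as stated. The composite
\[
e_2\xrightarrow{\ \varphi\ }H_\bullet(B_\infty)\xrightarrow{\ H_\bullet(f)\ }H_\bullet(P)\cong e_2
\]
is an endomorphism of $e_2$ which is bijective in arity $2$, hence an automorphism. As $\varphi$ is an isomorphism, so is $H_\bullet(f)$.

(i) The ``if'' part is the case $P=e_2$, with zero differential, of (ii); the converse is trivial. Over a field of characteristic $0$, Tamarkin's morphism $B_\infty\to e_2$ is an isomorphism on homology in arity $2$, so it is a quasi-isomorphism. Since $e_2\cong H_\bullet(B_\infty)$, the operad $B_\infty$ is formal.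
\end{proof}

\begin{thebibliography}{9}
\bibitem{Voronov} Alexander A. Voronov, \emph{Homotopy Gerstenhaber algebras}, arXiv:math/9908040 (1999).
\end{thebibliography}

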